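# Syzygies that raise eigenvalues to a power: Auslander bounds of modules and of algebras

## A four-dimensional algebra that rotates a parameter

Let $k$ be a field and let $q\in k^\times$. Let $\Lambda=\Lambda_0\oplus\Lambda_1\oplus\Lambda_2$ be the graded $k$-algebra with bases $1$; $u,v$; $w$, and products
$$uu=vv=0,\qquad vu=w,\qquad uv=-q\,w ,$$
all products of total degree at least $3$ being $0$. Associativity is free: a product of three elements of positive degree is $0$ however one brackets it. The algebra is local, with radical spanned by $u,v,w$.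

For $\lambda\in k$ put $g_\lambda=u+\lambda v$ and $M(\lambda)=\Lambda/\Lambda g_\lambda$. We compute all Ext groups between these modules by hand.

We have $ug_\lambda=-q\lambda w$ and $vg_\lambda=w$, so $\Lambda g_\lambda$ is spanned by $g_\lambda$ and $w$, and $M(\lambda)$ has dimension $2$. The projective cover of $M(\lambda)$ is $\Lambda$, with kernel $\Lambda g_\lambda$. To identify this kernel, look at the surjection $\Lambda\to\Lambda g_\lambda$, $c\mapsto cg_\lambda$. For $c=c_0+c_1u+c_2v+c_3w$ we get $cg_\lambda=c_0g_\lambda+(c_2-q\lambda c_1)w$. This is $0$ exactly when $c_0=0$ and $c_2=q\lambda c_1$, that is, when $c$ lies in the span of $g_{q\lambda}$ and $w$, which is $\Lambda g_{q\lambda}$. Hence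
$$\Omega M(\lambda)=\Lambda g_\lambda\cong M(q\lambda).$$
Taking a syzygy multiplies the parameter by $q$.

Now fix $\mu$. The module $M(\mu)$ has the basis $\bar 1,\bar v$, and $u\bar1=-\mu\bar v$, $v\bar1=\bar v$, while the radical kills $\bar v$. So $g_\kappa(a\bar1+b\bar v)=a(\kappa-\mu)\bar v$. A homomorphism $\Lambda g_\lambda\to M(\mu)$ is given by the image $m$ of $g_\lambda$, and by the isomorphism above $m$ may be any element with $g_{q\lambda}m=0$. The space of such $m$ has dimension $2$ if $q\lambda=\mu$, and $1$ otherwise. The homomorphisms that extend to $\Lambda$ are those with $m\in g_\lambda M(\mu)$, a space of dimension $0$ if $\lambda=\mu$, and $1$ otherwise. The quotient of the first space by the second is $\mathrm{Ext}^1(M(\lambda),M(\mu))$, so this group is nonzero if and only if $\mu\in\{\lambda,q\lambda\}$. Shifting along $\Omega^{i-1}M(\lambda)\cong M(q^{i-1}\lambda)$,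
$$\mathrm{Ext}^i_\Lambda(M(\lambda),M(\mu))\ne0\iff \mu\in\{q^{i-1}\lambda,\;q^i\lambda\}\qquad(i\ge1).\tag{1}$$

Two things can happen.

If $q$ is not a root of unity and $\lambda\ne0$, then for $n\ge 1$ the groups $\mathrm{Ext}^i(M(\lambda),M(q^n\lambda))$ are nonzero exactly for $i\in\{n,n+1\}$. They vanish from some point on, but the point moves to infinity with $n$. The single module $M(\lambda)$ admits no bound.

If $q$ is a root of unity of order $h$, then the condition in (1) depends only on $i$ modulo $h$. So within this family, Ext groups that vanish for all large $i$ vanish for all $i\ge1$.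

There is a possibility in between: each module has its own bound, but there is no common bound for all modules. Can a finite-dimensional algebra behave like that?

## Auslander bounds of a module and of an algebra

Throughout, $R$ is an artin algebra (finite-dimensional algebras over a field are the ones to keep in mind), and $\mathrm{mod}R$ is the category of finitely generated left modules. We write $\Omega M$ for the minimal syzygy, the kernel of a projective cover $P\to M$; a surjection $P\to M$ from a projective module is a projective cover if and only if its kernel lies in $\operatorname{rad}P$. Four textbook facts are used all the time. First, $\Omega(M\oplus M')\cong\Omega M\oplus\Omega M'$. Second, decompositions into indecomposables are unique (Krull–Schmidt). Third, for $i\ge1$ and $j\ge0$,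
$$\mathrm{Ext}^{i+j}(M,N)\cong\mathrm{Ext}^i(\Omega^jM,N).\tag{2}$$
Fourth, if $P\to M$ is a projective cover, then
$$\mathrm{Ext}^1(M,N)=\operatorname{coker}\bigl(\mathrm{Hom}(P,N)\to\mathrm{Hom}(\Omega M,N)\bigr).\tag{3}$$
As usual, $\mathrm{add}\,G$ is the class of direct summands of finite direct sums of copies of $G$ (or of members of $G$, if $G$ is a set of modules).

**Definition (local and global bounds).** For $M\in\mathrm{mod}R$, let $\mathrm{lAb}|_{\mathrm{mod}R}M$ be the minimal non-negative integer $m$ (or $\infty$ if there is none) such that $\mathrm{Ext}^i_R(M,N)=0$ for all $i>m$ and all $N\in\mathrm{mod}R$ satisfying $\mathrm{Ext}^i_R(M,N)=0$ for all sufficiently large $i$. Let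
$$\mathrm{gAb}R=\sup\{\mathrm{lAb}|_{\mathrm{mod}R}M\mid M\in\mathrm{mod}R\}\in\{0,1,2,\dots\}\cup\{\infty\}.$$

Unwinding the supremum, $\mathrm{gAb}R$ is the least $b\ge0$ (or $\infty$) such that for all $M,N$, vanishing of $\mathrm{Ext}^i(M,N)$ for $i\gg0$ implies vanishing for all $i>b$. I write $\mathrm{lAb}\,M$ for short.

For $R=k[t]/(t^2)$ the indecomposable modules are $R$ and $k$, and $\Omega k\cong k$. Hence $\mathrm{Ext}^i(k,N)\cong\mathrm{Ext}^1(k,N)$ for all $i\ge1$, all local bounds are $0$, and $\mathrm{gAb}R=0$. For the algebra $\Lambda$ above with $q$ not a root of unity, $\mathrm{lAb}\,M(\lambda)=\infty$ for every $\lambda\neq0$.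

The problem comes from Jiaqun Wei, "Auslander Bounds and Homological Conjectures", arXiv:0802.1085 (2008). It is known that there is a commutative noetherian ring $R$ of infinite Krull dimension with $\mathrm{lAb}\,M<\infty$ for every $M\in\mathrm{mod}R$ but $\mathrm{gAb}R=\infty$. Let now $R$ be an artin algebra with $\mathrm{lAb}\,M<\infty$ for every $M\in\mathrm{mod}R$. Must $\mathrm{gAb}R$ be finite? The answer is no, and a finite ring with $3^{10}$ elements shows it.

## Syzygy graphs and algebras with radical square zero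

The easiest reason for a local bound is that only finitely many indecomposables occur in the syzygies.

**Lemma 1.** Let $R$ be an artin algebra, let $G\in\mathrm{mod}R$ satisfy $\Omega G\in\mathrm{add}\,G$, and let $r$ be the number of indecomposable summands of $G$ up to isomorphism. If $\Omega^tM\in\mathrm{add}\,G$, then $\mathrm{lAb}\,M\le r+t$.

*Proof.* Let $G_1,\dots,G_r$ be the indecomposable summands. Draw an edge $u\to v$ if $G_v$ is a summand of $\Omega G_u$. Since $\Omega$ is additive and all syzygies stay in $\mathrm{add}\,G$, Krull–Schmidt and induction on $l$ show that $G_v$ is a summand of $\Omega^lG_u$ if and only if there is a walk of length $l$ from $u$ to $v$.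

Fix $N$ and put $S=\{v:\mathrm{Ext}^1(G_v,N)\ne0\}$. By (2), $\mathrm{Ext}^i(G_u,N)\cong\mathrm{Ext}^1(\Omega^{i-1}G_u,N)$, so this group is nonzero if and only if there is a walk of length $i-1$ from $u$ to $S$. Suppose this happens for some $i>r$. The walk visits $i\ge r+1$ vertices, counted with repetition, so some vertex is repeated and the walk contains a cycle. Running through the cycle more often gives walks of infinitely many lengths from $u$ to $S$, so $\mathrm{Ext}^j(G_u,N)\ne0$ for infinitely many $j$.

Consequently, if $X\in\mathrm{add}\,G$ and $\mathrm{Ext}^j(X,N)=0$ for $j\gg0$, then $\mathrm{Ext}^i(X,N)=0$ for all $i>r$. Apply this to $X=\Omega^tM$: if $\mathrm{Ext}^i(M,N)=0$ for $i\gg0$, then for $i>r+t$ we get $\mathrm{Ext}^i(M,N)\cong\mathrm{Ext}^{i-t}(\Omega^tM,N)=0$. $\square$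

**Proposition 2.** If $R$ is an artin algebra with $\operatorname{rad}^2R=0$ and $n$ simple modules up to isomorphism, then $\mathrm{gAb}R\le n+1$.

*Proof.* For every $M$ with projective cover $P$ we have $\Omega M\subseteq\operatorname{rad}P$, and $\operatorname{rad}R\cdot\operatorname{rad}P=0$. So $\Omega M$ is semisimple. Take $G=R/\operatorname{rad}R$ in Lemma 1. Then $\Omega G$ is semisimple, hence in $\mathrm{add}\,G$, and $r=n$, $t=1$. $\square$

For instance, take the quiver $1\to2\to3$ with radical square zero, and projectives with $\operatorname{rad}P_1=S_2$, $\operatorname{rad}P_2=S_3$, $P_3=S_3$. Then $\Omega S_1=S_2$, $\Omega S_2=S_3$, and the graph is a path. The group $\mathrm{Ext}^i(S_1,S_3)$ with $i\geq 1$ is nonzero only for $i=2$. The global dimension is $2$, so here $\mathrm{gAb}R=2$. A late isolated Ext group comes from a long *tail* in the syzygy graph, a stretch of vertices that is passed once and never revisited.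

In Lemma 1 the number $r$ may depend on $M$. To have all local bounds finite and no global bound, we want every module to lead into a finite syzygy graph, with tails of unbounded length.

## Rotations have no tails, power maps do

One might look for these tails in a family of modules whose parameter is moved by $\Omega$, as in the algebra $\Lambda$. There the parameter moves by $\lambda\mapsto q\lambda$. To keep local bounds finite we need finite orbits, so $q$ must be a root of unity. But $\lambda\mapsto q\lambda$ is a *bijection*, and a finite orbit of a bijection is a cycle. There are no tails: an Ext group that is nonzero once is nonzero again after one turn. This is exactly the second case we saw under (1).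

So we need a map that is not injective. Over a field algebraic over a finite field, the power map $\lambda\mapsto\lambda^d$ is a good candidate: every orbit is finite, because $\lambda$ lies in a finite field. And there can be long tails. For $d=2$ in odd characteristic, an element of order $2^{n}$ in $\bar k^\times$ reaches $1$ after exactly $n$ squarings.

How can a syzygy produce $\lambda^d$? A power arises along a chain of equations
$$u_1=\lambda u_0,\quad u_2=\lambda u_1,\quad\dots,\quad u_d=\lambda u_{d-1}.$$
These are $d$ linear equations in $d+1$ unknowns, which is what the kernel of a projective cover can encode. If the algebra acts on that kernel in such a way that only the two ends $u_0$ and $u_d$ are visible, then the next module sees only the ratio $\lambda^d$. The following algebra does this: $z_0,\dots,z_d$ carry the unknowns, $\alpha_1,\dots,\alpha_d$ carry the equations, and $x$ and $y$ read off the two ends.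

**Definition (the algebra $A(k,d)$).** Let $k$ be a field and $d\ge2$ an integer. Let $A=A(k,d)=A_0\oplus A_1\oplus A_2$ be the graded $k$-algebra with $A_0=ke_a\oplus ke_b$ ($e_a,e_b$ orthogonal idempotents with sum $1$) and bases
$$x,y\in e_bA_1e_a,\quad z_0,\dots,z_d\in e_aA_1e_b,\quad \alpha_1,\dots,\alpha_d\in e_aA_2e_a,\quad\gamma\in e_bA_2e_b .$$
With $\alpha_0=\alpha_{d+1}=0$, the products are
$$z_ix=\alpha_i,\quad z_iy=\alpha_{i+1}\ (0\le i\le d),\qquad xz_d=\gamma=yz_0,\quad xz_i=0\ (i\ne d),\quad yz_i=0\ (i\ne0),$$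
and all products of total degree at least $3$ are $0$.

As with $\Lambda$, any $A_0$-bilinear product $A_1\times A_1\to A_2$ gives an associative algebra, since $A_{\ge3}=0$. We have $\dim_kA=2+2+(d+1)+d+1=2d+6$. The ideal $A_1\oplus A_2$ is nilpotent with semisimple quotient, so it is $\operatorname{rad}A$, and $\operatorname{rad}^3A=0$. Let $P_a=Ae_a$ and $P_b=Ae_b$, with simple tops $S_a$ and $S_b$. Bases are
$$P_a:\ e_a;\ x,y;\ \alpha_1,\dots,\alpha_d,\qquad\qquad P_b:\ e_b;\ z_0,\dots,z_d;\ \gamma .$$
On a module $M$ the elements $x,y$ map $e_aM\to e_bM$ and the $z_i$ map $e_bM\to e_aM$. If all composites of two of these maps are $0$, then $A_2$ may act by $0$, all relations hold, and we have an $A$-module.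

*The chain at work for $d=2$.* Let $\lambda\in k$, and let $Z_\lambda$ have the basis $v\in e_aZ_\lambda$, $w\in e_bZ_\lambda$ with $xv=\lambda w$, $yv=w$, all $z_i$ acting by $0$. The projective cover is $P_a\to Z_\lambda$, $e_a\mapsto v$; its kernel has basis $u=x-\lambda y$, $\alpha_1$, $\alpha_2$. Here
$$z_0u=-\lambda\alpha_1,\qquad z_1u=\alpha_1-\lambda\alpha_2,\qquad z_2u=\alpha_2 ,$$
so the kernel is generated by $u$ and its projective cover is $P_b$, $e_b\mapsto u$. An element $c_0z_0+c_1z_1+c_2z_2$ maps to $0$ if and only if $c_1=\lambda c_0$ and $c_2=\lambda c_1$. So the second syzygy has the basis $v'=z_0+\lambda z_1+\lambda^2z_2$ and $\gamma$, with $xv'=\lambda^2\gamma$ and $yv'=\gamma$. Thus $\Omega^2Z_\lambda\cong Z_{\lambda^2}$.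

Over a fixed finite field the scalar modules $Z_\lambda$, $\lambda\in k$, are finite in number, so their tails are bounded. Therefore we will replace $\lambda$ by an endomorphism $\tau$ of a vector space, whose eigenvalues may lie in $\bar k$. Here are the results. A "power of $p$" means $p^j$ with $j\ge1$; in characteristic $0$ no $d\geq2$ counts as a power of $\operatorname{char}k$.

**Theorem 3.** If $k$ is algebraic over a finite field, then $\mathrm{lAb}|_{\mathrm{mod}A}M<\infty$ for all $M\in\mathrm{mod}A$, where $A=A(k,d)$. If $d$ is not a power of $\operatorname{char}k$ (always true in characteristic $0$), then $\mathrm{gAb}A=\infty$.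

Hence $R=A(\mathbb F_3,2)$, of order $3^{10}$, or $A(\mathbb F_2,3)$, of order $2^{12}$, answers the question negatively. These rings have two simple modules and satisfy $\operatorname{rad}^3R=0$.

**Theorem 4 (classification and sharpness).**

1. All $M\in\mathrm{mod}A(k,d)$ have $\mathrm{lAb}\,M<\infty$ if and only if $k$ is algebraic over a finite field.
2. $\mathrm{gAb}A(k,d)<\infty$ if and only if $k$ is algebraic over $\mathbb F_p$ for a prime $p$ and $d$ is a power of $p$.
3. Loewy length $3$ is minimal for counterexamples: if $R$ is an artin algebra with $\operatorname{rad}^2R=0$ and $n$ simple modules up to isomorphism, then $\mathrm{gAb}R\le n+1$.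

Part 3 is Proposition 2. From now on $A=A(k,d)$, and all modules and vector spaces are finite-dimensional.

## Kronecker modules inside $\mathrm{mod}A$

**Definition (Kronecker modules, $X$, $Y$, $L_n$).** A Kronecker module is $K=(U\rightrightarrows T;\xi,\eta)$ with linear maps $\xi,\eta:U\to T$. It is *surjective* if $\xi U+\eta U=T$. Define $A$-modules $Y(K)$ and $X(K)$ as follows.

* $Y(K)$: $e_aY=U$, $e_bY=T$, $x=\xi$, $y=\eta$, all $z_i=0$.
* $X(K)$: $e_bX=U$, $e_aX=\bigoplus_{i=1}^d\alpha_i\otimes T$, $z_iu=\alpha_i\otimes\xi u+\alpha_{i+1}\otimes\eta u$, $x=y=0$.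

In both, $A_2$ acts by $0$. Put
$$L_n(K)=\{(u_0,\dots,u_n)\in U^{n+1}:\ \xi u_i+\eta u_{i-1}=0,\ 1\le i\le n\}.$$

All composites of two arrows vanish on $Y(K)$ and $X(K)$, so these are modules. Both $X$ and $Y$ are exact additive functors, because exactness is tested on $U$ and $T$.

As an example let $K=(k\rightrightarrows k;1,-\lambda)$. The condition in $L_n$ is $u_i=\lambda u_{i-1}$, so $L_n(K)$ is the line spanned by $(1,\lambda,\dots,\lambda^n)$. For $d=2$ the module $X(K)$ has the basis $u,\alpha_1,\alpha_2$ with $z_0u=-\lambda\alpha_1$, $z_1u=\alpha_1-\lambda\alpha_2$, $z_2u=\alpha_2$: it is the first syzygy of $Z_\lambda$ found above, and $Z_\lambda=Y(k\rightrightarrows k;\lambda,1)$.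

**Lemma 5.** If $K$ is surjective, then $\Omega Y(K)\cong X(K^+)$, where
$$K^+=(U'\rightrightarrows U;\,l,m),\qquad U'=\{(l,m)\in U^2:\xi l+\eta m=0\}$$
(the two maps send $(l,m)$ to $l$ and to $m$).

*Proof.* The radical of $Y(K)$ is $\xi U+\eta U=T$, so the top is $U$ at the vertex $a$, and the projective cover is $P_a\otimes U\to Y(K)$, $e_a\otimes u\mapsto u$. On the $e_a$ part, $e_a\otimes U\oplus\bigoplus\alpha_i\otimes U$ maps to $U$ with kernel $\bigoplus_i\alpha_i\otimes U$. On the $e_b$ part, $x\otimes l+y\otimes m\mapsto\xi l+\eta m$, with kernel $U'$. In the kernel, $x$ and $y$ kill $\alpha_i\otimes U$ (degree $3$), $A_2$ acts by $0$ (degree at least $3$), and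
$$z_i(x\otimes l+y\otimes m)=\alpha_i\otimes l+\alpha_{i+1}\otimes m .$$
This is $X(K^+)$. $\square$

**Lemma 6.** Let $AU\subseteq X(K)$ be the submodule generated by $e_bX(K)=U$, and let $r=r(K)=\dim e_aX(K)-\dim\sum_iz_iU$. Then $X(K)\cong AU\oplus S_a^r$, and
$$\Omega(AU)\cong Y(K^*),\qquad K^*=(L_d(K)\rightrightarrows U;\ \xi^*u=u_d,\ \eta^*u=u_0).$$
Hence $\Omega X(K)\cong Y(K^*)\oplus(\Omega S_a)^r$.

*Proof.* We have $AU=U\oplus\sum z_iU$. All of $e_aX$ is killed by $\operatorname{rad}A$, so any vector space complement of $\sum z_iU$ in $e_aX$ is a submodule $S_a^r$. This gives the decomposition.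

The top of $AU$ is $U$ at the vertex $b$, so the projective cover is $P_b\otimes U\to AU$, $e_b\otimes u\mapsto u$. On the $e_b$ part, the kernel is $\gamma\otimes U$. On the $e_a$ part, $\sum z_i\otimes u_i\mapsto\sum_iz_iu_i$, and the coefficient of $\alpha_i$ in the image is $\xi u_i+\eta u_{i-1}$ for $1\le i\le d$ (the terms with $\alpha_0$ and $\alpha_{d+1}$ drop out). So the kernel is $L_d(K)$. Finally $z_i\gamma=0$, all of $A_2$ kills the kernel, and
$$x\sum z_i\otimes u_i=\gamma\otimes u_d,\qquad y\sum z_i\otimes u_i=\gamma\otimes u_0 .$$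
So the kernel is $Y(K^*)$. $\square$

## Extensions between the modules $Z_\tau$, and $\mathrm{gAb}A=\infty$

For $\tau\in\mathrm{End}(V)$ put $Z_\tau=Y(V\rightrightarrows V;\tau,1)$ and $R_\tau=(V\rightrightarrows V;1,-\tau)$.

**Proposition 7.** Let $i\ge1$, $\tau\in\mathrm{End}(V)$, $\sigma\in\mathrm{End}(W)$. Then $\mathrm{Ext}^i_A(Z_\tau,Z_\sigma)\ne0$ if and only if $\tau^{d^{\lfloor i/2\rfloor}}$ and $\sigma$ have a common eigenvalue in $\bar k$.

*Proof.*

**Step 1: the syzygies of $Z_\tau$.** This step reduces the statement to $i=1,2$. The Kronecker module $(V\rightrightarrows V;\tau,1)$ is surjective, and the pairs $(l,m)$ with $\tau l+m=0$ are the $(l,-\tau l)$. By Lemma 5, $\Omega Z_\tau=X(R_\tau)$, embedded in $P_a\otimes V$ on the $e_b$ part by $l\mapsto x\otimes l-y\otimes\tau l$.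

In $X(R_\tau)$ we have $z_iu=\alpha_i\otimes u-\alpha_{i+1}\otimes\tau u$. Reading these for $i=d,d-1,\dots,1$, we obtain in turn all of $\alpha_d\otimes V$, $\alpha_{d-1}\otimes V$, ..., $\alpha_1\otimes V$. So $r(R_\tau)=0$ and $X(R_\tau)$ is generated by its $e_b$ part $V$. The condition in $L_d(R_\tau)$ is $u_i=\tau u_{i-1}$, so $L_d(R_\tau)\cong V$ via $u_0$, and under this identification $\xi^*u=u_d=\tau^du_0$, $\eta^*u=u_0$. By Lemma 6, $\Omega X(R_\tau)\cong Z_{\tau^d}$. Hence
$$\Omega^2Z_\tau\cong Z_{\tau^d}.$$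
By (2), $\mathrm{Ext}^{2j+1}(Z_\tau,Z_\sigma)\cong\mathrm{Ext}^1(Z_{\tau^{d^j}},Z_\sigma)$ and $\mathrm{Ext}^{2j+2}(Z_\tau,Z_\sigma)\cong\mathrm{Ext}^2(Z_{\tau^{d^j}},Z_\sigma)$. So the cases $i=1$ (exponent $d^0$) and $i=2$ (exponent $d^1$) imply all others.

**Step 2: a linear operator.** This step records when $\Delta:\theta\mapsto\sigma\theta-\theta\rho$ on $\mathrm{Hom}_k(V,W)$, with $\rho\in\mathrm{End}(V)$, is bijective. The kernel and the cokernel of $\Delta$ have the same dimension, which does not change when we extend scalars to $\bar k$; so let $k=\bar k$. If $\theta\ne0$ and $\sigma\theta=\theta\rho$, then $\operatorname{im}\theta\ne0$ is $\sigma$-stable and is a quotient of $(V,\rho)$; an eigenvalue of $\sigma$ on $\operatorname{im}\theta$ is also an eigenvalue of $\rho$. Conversely, if $\lambda$ is a common eigenvalue, choose a nonzero linear form $\phi$ on $V$ with $\phi\rho=\lambda\phi$ and a nonzero $w\in W$ with $\sigma w=\lambda w$; then $\theta=w\,\phi(\cdot)$ is a nonzero element of the kernel. So the kernel, and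 equally the cokernel, of $\Delta$ is nonzero if and only if $\rho$ and $\sigma$ have a common eigenvalue.

**Step 3: $i=1$.** We compute (3) for $Z_\tau$. The module $\Omega Z_\tau=X(R_\tau)$ is generated by $V$, and the $z_i$ act by $0$ on $Z_\sigma$. So a homomorphism $X(R_\tau)\to Z_\sigma$ is zero on the $e_a$ part $\sum z_iV$. On the $e_b$ part it can be any linear map $V\to W$, since $x$ and $y$ act by $0$ on $X(R_\tau)$ and the image of the $e_a$ part is $0$. Thus $\mathrm{Hom}(X(R_\tau),Z_\sigma)=\mathrm{Hom}_k(V,W)$. A homomorphism $P_a\otimes V\to Z_\sigma$ is given by a linear map $\theta:V\to W=e_aZ_\sigma$, and its restriction is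
$$l\mapsto x\theta(l)-y\theta(\tau l)=(\sigma\theta-\theta\tau)(l).$$
So $\mathrm{Ext}^1(Z_\tau,Z_\sigma)$ is the cokernel of $\Delta$ with $\rho=\tau$. Apply Step 2.

**Step 4: $i=2$.** We compute (3) for $X(R_\tau)$. By Step 1, $\mathrm{Ext}^2(Z_\tau,Z_\sigma)\cong\mathrm{Ext}^1(X(R_\tau),Z_\sigma)$ is the cokernel of $\mathrm{Hom}(P_b\otimes V,Z_\sigma)\to\mathrm{Hom}(Z_{\tau^d},Z_\sigma)$, where $Z_{\tau^d}\subseteq\operatorname{rad}P_b\otimes V$ consists of combinations of the $z_i\otimes v$ and $\gamma\otimes v$. Since all $z_i$ and $\gamma$ kill $Z_\sigma$, this restriction map is $0$. So $\mathrm{Ext}^2(Z_\tau,Z_\sigma)\cong\mathrm{Hom}(Z_{\tau^d},Z_\sigma)$. Such a homomorphism is a pair $(\varphi_a,\varphi_b)$ with $\varphi_b\tau^d=\sigma\varphi_a$ (from $x$) and $\varphi_b=\varphi_a$ (from $y$), that is, a $\varphi$ with $\varphi\tau^d=\sigma\varphi$. By Step 2 with $\rho=\tau^d$, a nonzero $\varphi$ exists if and only if $\tau^d$ and $\sigma$ have a common eigenvalue. $\square$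

*Proof of the second part of Theorem 3.* Let $d$ not be a power of $\operatorname{char}k$. The task is to find pairs whose last nonzero Ext group lies arbitrarily far out.

Since $d\ge2$, there is a prime $\ell\mid d$ with $\ell\ne\operatorname{char}k$. Let $\ell^e$, $e\ge1$, be the exact power of $\ell$ dividing $d$. For $n\ge0$ let $\tau_n$ and $\sigma$ be the companion matrices over $k$ of the cyclotomic polynomials $\Phi_{\ell^{en+1}}(t)$ and $\Phi_\ell(t)$. Since $\ell\ne\operatorname{char}k$, the eigenvalues of $\tau_n$ are exactly the elements of order $\ell^{en+1}$ in $\bar k^\times$, and those of $\sigma$ are exactly the elements of order $\ell$.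

If $\lambda$ has order $\ell^{en+1}$, then $\lambda^{d^j}$ has order $\ell^{en+1}/\gcd(\ell^{en+1},d^j)=\ell^{\max(en+1-ej,0)}$. This equals $\ell$ if and only if $j=n$. So $\tau_n^{d^j}$ and $\sigma$ have no common eigenvalue if $j\ne n$. If $j=n$, all eigenvalues of $\tau_n^{d^n}$ have order $\ell$, and every element of order $\ell$ is an eigenvalue of $\sigma$. By Proposition 7, for $i\ge1$,
$$\mathrm{Ext}^i_A(Z_{\tau_n},Z_\sigma)\ne0\iff\lfloor i/2\rfloor=n .$$
These groups vanish for $i>2n+1$ but not for $i=2n+1$. Therefore $\mathrm{gAb}A\ge2n+1$ for every $n$, that is, $\mathrm{gAb}A=\infty$. $\square$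

For $k=\mathbb F_3$ and $d=2$ we have $\ell=2$, $e=1$ and $\sigma=(-1)$. The polynomials $\Phi_2=t+1$, $\Phi_4=t^2+1$, $\Phi_8=t^4+1$ give $\tau_0,\tau_1,\tau_2$, of sizes $1,2,4$; the degrees $i\geq 1$ with nonzero Ext are $\{1\}$, $\{2,3\}$, $\{4,5\}$ respectively.

Notice that $\sigma$ is fixed and only the first argument varies. What remains for the first half of Theorem 3 is to show that *every* $A$-module, not only the $Z_\tau$, leads into a finite syzygy graph.

## Second syzygies of arbitrary modules

We now go one syzygy beyond Lemma 6, for an arbitrary Kronecker module.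

**Definition (the functor $\Phi$).** For a Kronecker module $K$ put
$$\Phi K=\bigl(L_{2d}(K)\rightrightarrows L_d(K);\ \xi'u=(u_0,\dots,u_d),\ \eta'u=-(u_d,\dots,u_{2d})\bigr).$$

This is an additive functor. For $K=R_\lambda=(k\rightrightarrows k;1,-\lambda)$ both spaces are lines, with coordinate $u_0$, and $\Phi K\cong R_{\lambda^d}$, since $-u_d=-\lambda^du_0$.

**Lemma 8.** Put $U_0=\xi^*L_d(K)+\eta^*L_d(K)\subseteq U$, $s=s(K)=\dim U/U_0$, and $K_0^*=(L_d(K)\rightrightarrows U_0;\xi^*,\eta^*)$. Then $Y(K^*)\cong Y(K_0^*)\oplus S_b^s$, $\Omega Y(K_0^*)\cong X(\Phi K)$, and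
$$\Omega^2X(K)\cong X(\Phi K)\oplus(\Omega S_b)^s\oplus(\Omega^2S_a)^r,\qquad r=r(K).\tag{4}$$

*Proof.* A complement of $U_0$ in $U=e_bY(K^*)$ is killed by $\operatorname{rad}A$, which gives $Y(K^*)\cong Y(K_0^*)\oplus S_b^s$. Now $K_0^*$ is surjective, so Lemma 5 gives $\Omega Y(K_0^*)\cong X((K_0^*)^+)$ with
$$(K_0^*)^+=\bigl(\{(l,m)\in L_d(K)^2:\ l_d+m_0=0\}\rightrightarrows L_d(K);\ l,m\bigr).$$
Write $l=(u_0,\dots,u_d)$. Since $m_0=-l_d=-u_d$, we may write $m=-(u_d,u_{d+1},\dots,u_{2d})$. The equations for $l\in L_d$ are $\xi u_i+\eta u_{i-1}=0$ for $1\le i\le d$; those for $m\in L_d$ are the same equations for $d+1\le i\le2d$. So the pairs $(l,m)$ correspond to the elements $(u_0,\dots,u_{2d})$ of $L_{2d}(K)$, and $(K_0^*)^+\cong\Phi K$. Now apply $\Omega$ to $\Omega X(K)\cong Y(K_0^*)\oplus S_b^s\oplus(\Omega S_a)^r$. $\square$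

**Lemma 9.** For every $M\in\mathrm{mod}A$ there are Kronecker modules $K=(U\rightrightarrows T;\xi,\eta)$ and $K'$, with $K'$ surjective, such that
$$\Omega M\cong Y(K')\oplus AU,\qquad AU\oplus S_a^{r(K)}\cong X(K),\qquad\Omega^2M\cong X(K'^+)\oplus Y(K_0^*)\oplus S_b^{s(K)} .$$

*Proof.* The aim is to split $\Omega M$ into a part generated at $a$ and a part generated at $b$, and to recognize each.

**Step 1: splitting.** Let $P=P_a\otimes V\oplus P_b\otimes W\to M$ be a projective cover and $N'=\Omega M\subseteq\operatorname{rad}P$. As $\operatorname{rad}^3P=0$, we have $A_2N'=0$, hence $\operatorname{rad}N'=A_1N'$ and $A_1\operatorname{rad}N'\subseteq A_2N'=0$. Choose complements $T_a$ of $e_a\operatorname{rad}N'$ in $e_aN'$ and $T_b$ of $e_b\operatorname{rad}N'$ in $e_bN'$. Since $A_1$ kills $\operatorname{rad}N'$,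
$$e_b\operatorname{rad}N'=xT_a+yT_a,\qquad e_a\operatorname{rad}N'=\sum_iz_iT_b ,$$
and since $A_2N'=0$, $AT_a=T_a\oplus(xT_a+yT_a)$ and $AT_b=T_b\oplus\sum_iz_iT_b$. Comparing with $e_aN'=T_a\oplus\sum z_iT_b$ and $e_bN'=T_b\oplus(xT_a+yT_a)$, we get $N'=AT_a\oplus AT_b$.

**Step 2: the two summands.** On $AT_a$ the $z_i$ act by $0$. So $AT_a=Y(K')$ with $K'=(T_a\rightrightarrows xT_a+yT_a;x,y)$, which is surjective. Each $c\in T_b\subseteq e_b\operatorname{rad}P$ is uniquely $c=x\otimes\xi c+y\otimes\eta c+\gamma\otimes w$ with $\xi c,\eta c\in V$ and $w\in W$; this defines linear maps $\xi,\eta:T_b\to V$. Since $z_i\gamma=0$,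
$$z_ic=\alpha_i\otimes\xi c+\alpha_{i+1}\otimes\eta c\in\bigoplus_i\alpha_i\otimes V ,$$
and $x,y$ kill these elements. So $AT_b$ is the submodule $AU$ of $X(K)$ for $K=(T_b\rightrightarrows V;\xi,\eta)$, $U=T_b$.

**Step 3: the second syzygy.** By Lemmas 5, 6 and 8, $\Omega Y(K')\cong X(K'^+)$ and $\Omega(AU)\cong Y(K^*)\cong Y(K_0^*)\oplus S_b^{s(K)}$. $\square$

So after two syzygies everything is expressed by Kronecker modules, and the double syzygy acts on them through $\Phi$, up to syzygies of simple modules.

## The operation $\Phi$ on the four Kronecker types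

**Definition (standard Kronecker modules).**

* $Q_m$ ($m\ge0$): $(V_m\rightrightarrows V_{m+1};1,-t)$, where $V_j\subset k[t]$ is the space of polynomials of degree $<j$, with $V_j=0$ for $j\le0$.
* $I_m=I([0,m])$ ($m\ge0$), where for an integer interval $[g,h]$
$$I([g,h])=(k^{[g,h]}\rightrightarrows k^{[g+1,h]};\ (\xi c)(j)=c(j),\ (\eta c)(j)=-c(j-1)),$$
and $k^J$ denotes the functions on $J$. By translation, $I([g,h])\cong I_{h-g}$.
* $R_\tau=(V\rightrightarrows V;1,-\tau)$ for $\tau\in\mathrm{End}(V)$.
* $R'_\nu=(V\rightrightarrows V;-\nu,1)$ for $\nu\in\mathrm{End}(V)$ nilpotent.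

**Theorem 10 (Kronecker).** Over any field, every Kronecker module is a direct sum of modules $Q_m$, $I_m$, $R_\tau$ ($V$ an indecomposable $k[\tau]$-module) and $R'_\nu$ ($\nu$ a nilpotent Jordan block).

For this classical theorem over an arbitrary field see J. Dieudonné, *Sur la réduction canonique des couples de matrices*, Bull. SMF 74 (1946).

The smallest cases appear in the syzygies of the simple modules. We have $Q_0=(0\rightrightarrows k)$ and $I_0=(k\rightrightarrows0)$, so
$$X(Q_0)=S_a^d,\qquad X(I_0)=S_b .$$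
Next, $I_1$ has $U=\langle\delta_0,\delta_1\rangle$, $T=k$, $\xi\delta_1=1$, $\xi\delta_0=0$, $\eta\delta_0=-1$, $\eta\delta_1=0$. In $X(I_1)$ this gives $z_i\delta_1=\alpha_i$ and $z_i(-\delta_0)=\alpha_{i+1}$, which are the rules $z_ix=\alpha_i$, $z_iy=\alpha_{i+1}$ in $\operatorname{rad}P_a$. Hence
$$\Omega S_a=\operatorname{rad}P_a\cong X(I_1)\quad(x\leftrightarrow\delta_1,\ y\leftrightarrow-\delta_0).\tag{5}$$
In $\operatorname{rad}P_b=\langle z_0,\dots,z_d,\gamma\rangle$ the elements $z_1,\dots,z_{d-1}$ are killed by $x$ and $y$, while $xz_d=\gamma=yz_0$ and $xz_0=yz_d=0$. With $z_d\leftrightarrow\delta_1$, $z_0\leftrightarrow-\delta_0$ this reads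
$$\Omega S_b=\operatorname{rad}P_b\cong Y(I_1)\oplus S_a^{d-1}.\tag{6}$$

**Lemma 11 (computation of $\Phi$).**

1. $\Phi R_\tau\cong R_{\tau^d}$, $r(R_\tau)=s(R_\tau)=0$, and $\Omega^2X(R_\tau)\cong X(R_{\tau^d})$.
2. $\Phi R'_\nu\cong R'_{\nu^d}$, $r(R'_\nu)=s(R'_\nu)=0$, and $\Omega^2X(R'_\nu)\cong X(R'_{\nu^d})$.
3. $L_n(Q_m)\cong V_{m-n}$. If $m\ge2d$, then $\Phi Q_m\cong\bigoplus_{c=0}^{d-1}Q_{a_c}$ with $a_c=\#\{0\le j<m-2d:j\equiv c\bmod d\}<m$. If $d\le m\le2d$, then $\Phi Q_m\cong Q_0^{m-d}$. If $m\le d$, then $\Phi Q_m=0$.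
4. For all $m\ge0$,
$$\Phi I_m\cong\bigoplus_{C\in\mathbb Z/d}I_{q_C},\qquad q_C=\#(C\cap[-d,m])\in\Bigl\{\Bigl\lfloor\frac{m+1}d\Bigr\rfloor+1,\ \Bigl\lceil\frac{m+1}d\Bigr\rceil+1\Bigr\}.\tag{7}$$
Both values occur if $d\nmid m+1$. Moreover $q_C\le\frac m2+2\le\max(m,4)$.

*Proof.*

**Type $R_\tau$.** The condition in $L_n$ is $u_i=\tau u_{i-1}$, so $L_n\cong V$ via $u_0$. In these coordinates $\xi'$ is the identity and $\eta'u=-(u_d,\dots)$ becomes $-\tau^d$. So $\Phi R_\tau\cong R_{\tau^d}$. We saw $r=0$ in Step 1 of Proposition 7, and $s=0$ because $\eta^*u=u_0$ is onto. Now use (4).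

**Type $R'_\nu$.** The condition is $-\nu u_i+u_{i-1}=0$, so $u_{i-1}=\nu u_i$ and $L_n\cong V$ via the *last* entry $u_n$. In these coordinates $\xi'u=(u_0,\dots,u_d)$ becomes $u_d=\nu^du_{2d}$, and $\eta'u$ becomes $-u_{2d}$. So $\Phi R'_\nu\cong(V\rightrightarrows V;\nu^d,-1)\cong R'_{\nu^d}$, by changing the sign on the target. In $X(R'_\nu)$, $z_iu=-\alpha_i\otimes\nu u+\alpha_{i+1}\otimes u$; for $i=0,1,\dots,d-1$ we obtain in turn all of $\alpha_1\otimes V,\dots,\alpha_d\otimes V$, so $r=0$. And $s=0$ because $\xi^*u=u_d$ is onto. Now use (4).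

**Type $Q_m$.** The condition is $u_i=tu_{i-1}$ with all $u_i\in V_m$. So $u_i=t^iu_0$ with $\deg u_0<m-n$, and $L_n\cong V_{m-n}$ via $u_0$. Hence $\Phi Q_m\cong(V_{m-2d}\rightrightarrows V_{m-d};1,-t^d)$. If $m\le d$, both spaces are $0$. If $d\le m\le2d$, the first space is $0$ and the second has dimension $m-d$. Let $m\ge2d$. Both maps preserve exponents modulo $d$, so we can split by the residue class $c$ of the exponent. In the class $c$ the source has the basis $t^c,t^{c+d},\dots$ with $a_c$ elements. The target has $a_c+1$ elements, because the exponents in $[m-2d,m-d)$, all non-negative, contain one element of each class. The maps are the inclusion and minus the shift by one place, so this part is $Q_{a_c}$. Clearly $a_c\le m-2d<m$.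

**Type $I_m$.** The condition is $u_i(j)=u_{i-1}(j-1)$ for $1\le j\le m$, $1\le i\le n$. So in the grid of pairs $(i,j)\in[0,n]\times[0,m]$ the value $u_i(j)$ is constant along diagonals, and $u_i(j)=c(j-i)$ for a unique function $c$ on $[-n,m]$. Thus $L_n\cong k^{[-n,m]}$. The map $\xi'$ restricts $c\in k^{[-2d,m]}$ to $[-d,m]$. For $\eta'$, the tuple $(u_d,\dots,u_{2d})$ has entries $u_{d+i}(j)=c(j-i-d)$, so it corresponds to the function $j\mapsto c(j-d)$ on $[-d,m]$. Hence
$$\Phi I_m\cong(k^{[-2d,m]}\rightrightarrows k^{[-d,m]}),\qquad(\xi'c)(j)=c(j),\quad(\eta'c)(j)=-c(j-d).$$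
Split by residue classes $C$ modulo $d$. The set $C\cap[-2d,m]$ has exactly one element more than $C\cap[-d,m]$, since $C$ meets $[-2d,-d)$ once. Numbering $C\cap[-2d,m]$ in increasing order by $0,1,\dots,q_C$, we recognize $I_{q_C}$.

Each class meets $[-d,-1]$ once, and meets $[0,m]$ in $\lfloor\frac{m+1}d\rfloor$ or $\lceil\frac{m+1}d\rceil$ elements. If $d\nmid m+1$, the $d$ classes cannot all have the same number of elements in $[0,m]$, so both values occur. Finally $d\ge2$ gives $q_C\le\lceil\frac{m+1}2\rceil+1\le\frac m2+2$, which is at most $m$ if $m\ge4$ and less than $4$ if $m<4$. $\square$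

For $d=2$ one finds $\Phi I_1=I_2^2$, $\Phi I_2=I_3\oplus I_2$, $\Phi I_3=I_3^2$ (count even and odd numbers in $[-2,1]$, $[-2,2]$, $[-2,3]$), and $\Phi Q_5=(V_1\rightrightarrows V_3;1,-t^2)\cong Q_1\oplus Q_0$.

## Finite local bounds over algebraic extensions of finite fields

*Proof of the first part of Theorem 3.* Let $k$ be algebraic over a finite field. We produce, for each $M$, a module $G$ as in Lemma 1.

**Step 1: finite sets closed under $\Phi$.** We show that every Kronecker module $K$ lies in $\mathrm{add}\,\mathcal K$ for a finite set $\mathcal K$ of Kronecker modules with $\Phi(\mathcal K)\subseteq\mathrm{add}\,\mathcal K$. Since $\Phi$ is additive, we may take unions over the summands of $K$, so by Theorem 10 it suffices to treat the four types; Lemma 11 is used throughout.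

* For $Q_m$ take $\{Q_0,\dots,Q_m\}$.
* For $I_m$ take $\{I_0,\dots,I_{\max(m,4)}\}$; for $m'\le\max(m,4)$ the numbers $q_C$ are at most $\max(m',4)\le\max(m,4)$.
* For $R_\tau$ take $\{R_{\tau^{d^j}}:j\ge0\}$. The entries of a matrix of $\tau$ generate a finite subfield of $k$, because $k$ is algebraic over a finite field. There are only finitely many matrices of the given size over this subfield, so the set is finite.
* For $R'_\nu$ take $\{R'_{\nu^{d^j}}:j\ge0\}$, which is finite since $\nu^{d^j}=0$ for large $j$.

The third item is the only place where the hypothesis on $k$ is used.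

**Step 2: a syzygy-closed module.** Let $M\in\mathrm{mod}A$, with $K,K'$ as in Lemma 9. Choose $\mathcal K$ as in Step 1 for the Kronecker module $K\oplus K'^+\oplus I_1\oplus I_1^+$, and put
$$G=S_a\oplus S_b\oplus Y(I_1)\oplus\bigoplus_{E\in\mathcal K}\bigl(X(E)\oplus\Omega X(E)\bigr).$$
We check $\Omega G\in\mathrm{add}\,G$, summand by summand.

* $\Omega S_a\cong X(I_1)$ by (5), and $I_1\in\mathrm{add}\,\mathcal K$.
* $\Omega S_b\cong Y(I_1)\oplus S_a^{d-1}$ by (6).
* $\Omega Y(I_1)\cong X(I_1^+)$ by Lemma 5, since $I_1$ is surjective; and $I_1^+\in\mathrm{add}\,\mathcal K$.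
* $\Omega X(E)$ is a summand of $G$ by construction.
* $\Omega^2X(E)\cong X(\Phi E)\oplus(\Omega S_b)^s\oplus(\Omega X(I_1))^r$ by (4) and (5). Here $\Phi E\in\mathrm{add}\,\mathcal K$, $\Omega S_b$ was treated, and $\Omega X(I_1)\in\mathrm{add}\,G$ because $I_1\in\mathrm{add}\,\mathcal K$.

**Step 3: $M$ leads into $G$.** By Lemma 9, $\Omega^2M\cong X(K'^+)\oplus Y(K_0^*)\oplus S_b^{s(K)}$. The first summand is in $\mathrm{add}\,G$ because $K'^+\in\mathrm{add}\,\mathcal K$. The other two together form $Y(K^*)$, which by Lemma 6 is a summand of $\Omega X(K)\in\mathrm{add}\,G$. So $\Omega^2M\in\mathrm{add}\,G$, and Lemma 1 with $t=2$ gives $\mathrm{lAb}\,M<\infty$. $\square$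

This completes the proof of Theorem 3: an artin algebra can have all local bounds finite and $\mathrm{gAb}=\infty$.

## Fields with an element of infinite multiplicative order

We turn to Theorem 4. Section by section, part 1 "if" is Theorem 3, and part 3 is Proposition 2.

*Part 1, "only if".* Suppose $k$ is not algebraic over a finite field. Then some $\mu\in k^\times$ is not a root of unity: take $\mu=2$ in characteristic $0$, and an element transcendental over $\mathbb F_p$ in characteristic $p$. The elements $\mu^{d^j}$, $j\ge0$, are pairwise distinct. Proposition 7 with $V=W=k$ gives, for $i\ge1$ and $n\ge0$,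
$$\mathrm{Ext}^i(Z_\mu,Z_{\mu^{d^n}})\ne0\iff\mu^{d^{\lfloor i/2\rfloor}}=\mu^{d^n}\iff\lfloor i/2\rfloor=n .$$
So $\mathrm{lAb}\,Z_\mu\ge2n+1$ for all $n$, and $\mathrm{lAb}\,Z_\mu=\infty$. $\square$

*Part 2, "only if".* If $k$ is not algebraic over a finite field, then $\mathrm{gAb}A=\infty$ by what was just shown. If it is, but $d$ is not a power of $p=\operatorname{char}k$, then $\mathrm{gAb}A=\infty$ by Theorem 3. $\square$

## Uniform bounds when $d$ is a power of the characteristic

*Part 2, "if".* Let $k$ be algebraic over $\mathbb F_p$, and let $d\ge2$ be a power of $p$. By Theorem 3 each single $\mathrm{lAb}\,M$ is finite. We must bound them uniformly. The map $\lambda\mapsto\lambda^d$ is now injective on $\bar k$, so the eigenvalues have no tails, as with the rotation at the start. But nilpotent parts and the discrete families $I_m$ and $Q_m$ need separate arguments.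

**Step 1: reduction to indecomposable Kronecker modules.** We show: if $\mathrm{lAb}\,X(K)\le b_0$ for all indecomposable Kronecker modules $K$, then $\mathrm{gAb}A\le b_0+3$. Suppose $\mathrm{Ext}^i(M,N)=0$ for $i\gg0$, and write $\Omega^2M\cong X(K'^+)\oplus Y(K_0^*)\oplus S_b^s$ as in Lemma 9. We have $\Omega Y(K_0^*)\cong X(\Phi K)$ by Lemma 8, and $S_b=X(I_0)$. Decompose $K'^+$ and $\Phi K$ into indecomposables $E$. For each of these and, if $s>0$, for $E=I_0$, the groups $\mathrm{Ext}^i(X(E),N)$ vanish for $i\gg0$, hence for $i>b_0$. So $\mathrm{Ext}^i(Y(K_0^*),N)\cong\mathrm{Ext}^{i-1}(X(\Phi K),N)=0$ for $i>b_0+1$, and altogether $\mathrm{Ext}^i(\Omega^2M,N)=0$ for $i>b_0+1$. By (2), $\mathrm{Ext}^i(M,N)=0$ for $i>b_0+3$.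

**Step 2: $\mathrm{lAb}\,X(R_\tau)=0$.** We show that for an indecomposable $R_\tau$ every nonzero Ext group recurs. Let $V\cong k[t]/(f^h)$ with $f$ irreducible and $\tau$ multiplication by $t$, and let $\tau_1$ be multiplication by $t$ on $k[t]/(f)$.

The field $k$ is perfect, so by the Jordan–Chevalley decomposition $\tau=\sigma+\nu$ with $\sigma$ semisimple, $\nu$ nilpotent, $\sigma\nu=\nu\sigma$. The characteristic polynomial of $\sigma$ is that of $\tau$, namely $f^h$; since $\sigma$ is semisimple, its minimal polynomial is $f$. So $V$ with $\sigma$ is a vector space over the field $k[t]/(f)$, of dimension $h$, that is, $(V,\sigma)\cong(k[t]/(f),\tau_1)^h$.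

The field $k[t]/(f)$ is algebraic over $\mathbb F_p$, so the class of $t$ lies in a finite field with $p^c$ elements for some $c\ge1$. As $d^c$ is a power of $p^c$, we get $\tau_1^{d^c}=\tau_1$ and therefore $\sigma^{d^c}=\sigma$. Since $\sigma$ and $\nu$ commute and $d^{cl}$ is a power of $p$, for all large $l$
$$\tau^{d^{cl}}=\sigma^{d^{cl}}+\nu^{d^{cl}}=\sigma .$$
By Lemma 11, $\Omega^{2cl}X(R_\tau)\cong X(R_\sigma)\cong X(R_{\tau_1})^h$ for all $l\gg0$.

Now suppose $\mathrm{Ext}^i(X(R_\tau),N)\ne0$ for some $i\ge1$. The filtration of $V$ by the $f^jV$ has all quotients isomorphic to $(k[t]/(f),\tau_1)$, so $R_\tau$ is an iterated self-extension of $R_{\tau_1}$. Since $X$ is exact, $X(R_\tau)$ is an iterated self-extension of $X(R_{\tau_1})$, and so $\mathrm{Ext}^i(X(R_{\tau_1}),N)\ne0$. Then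
$$\mathrm{Ext}^{i+2cl}(X(R_\tau),N)\cong\mathrm{Ext}^i(X(R_{\tau_1}),N)^h\ne0\qquad\text{for all }l\gg0 .$$
So if $\mathrm{Ext}^j(X(R_\tau),N)$ vanishes for $j\gg0$, it vanishes for all $j\ge1$.

**Step 3: $\mathrm{lAb}\,X(R'_\nu)=0$.** The purpose and the argument are the same. For $l\gg0$ we have $\nu^{d^l}=0$, so Lemma 11 gives $\Omega^{2l}X(R'_\nu)\cong X(k\rightrightarrows k;0,1)^{\dim V}$. A $\nu$-stable full flag in $V$ shows that $R'_\nu$ is an iterated self-extension of $(k\rightrightarrows k;0,1)$. If $\mathrm{Ext}^i(X(R'_\nu),N)\ne0$ with $i\ge1$, then $\mathrm{Ext}^i(X(k\rightrightarrows k;0,1),N)\ne0$, hence $\mathrm{Ext}^{i+2l}(X(R'_\nu),N)\ne0$ for all $l\gg0$.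

**Step 4: $I_m$, finding a small pair.** For fixed $N$ put
$$\mathcal V=\{m\ge0:\mathrm{Ext}^i(X(I_m),N)=0\text{ for }i\gg0\}.$$
The plan for the modules $I_m$ is to find two consecutive small numbers in $\mathcal V$ (this step), and then to climb from them up to $m$ by exact sequences (the next step). By (4), $X(\Phi I_m)$ is a summand of $\Omega^2X(I_m)$. So *if $m\in\mathcal V$, then all $q_C$ in (7) lie in $\mathcal V$.* Put $m^*=\frac{d+1}{d-1}=1+\frac2{d-1}\le3$; this is the fixed point of $m\mapsto\frac{m+1}d+1$.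

**Claim.** If $m\in\mathcal V$ and $m\ne m^*$, then there is $q\le4$ with $q,q+1\in\mathcal V$.

First we find some pair. Put $m_0=m$. Given $m_j\in\mathcal V$: if $d\nmid m_j+1$, then both values in (7) occur, so $q,q+1\in\mathcal V$ with $q=\lfloor\frac{m_j+1}d\rfloor+1$, and we stop. Otherwise $m_{j+1}:=\frac{m_j+1}d+1$ is in $\mathcal V$, and we go on. If this never stopped, then $m_j-m^*=d^{-j}(m-m^*)$ would lie in $\frac1{d-1}\mathbb Z$ for all $j$. A nonzero element of $\frac1{d-1}\mathbb Z$ has absolute value at least $\frac1{d-1}$, while $d^{-j}(m-m^*)\to0$; so $m=m^*$, which was excluded. So the process stops and gives a pair.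

Then we make the pair small. Suppose $q,q+1\in\mathcal V$ with $q>4$. Since $d\ge2$, some $n\in\{q+1,q+2\}$ is not divisible by $d$. Apply (7) to $n-1\in\{q,q+1\}\subseteq\mathcal V$: as $d\nmid(n-1)+1$, we get $q',q'+1\in\mathcal V$ with $q'=\lfloor\frac nd\rfloor+1\le\frac{q+2}2+1=\frac q2+2<q$. Repeat until $q\le4$. This proves the claim.

**Step 5: $I_m$, climbing.** This step proves $\mathrm{lAb}\,X(I_m)\le b$ for all $m$, where $b=\max_{0\le j\le5}\mathrm{lAb}\,X(I_j)$, which is finite by Theorem 3. For $h\ge g+2$, restriction of functions gives an exact sequence of Kronecker modules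
$$0\to I([g,h])\to I([g+1,h])\oplus I([g,h-1])\to I([g+1,h-1])\to0 ,$$
the second map being the difference of the restrictions. Indeed, restriction to a subinterval is compatible with $\xi$ and $\eta$. At each vertex this is the exact sequence of functions on $J_1\cup J_2$, on $J_1$ and $J_2$, and on $J_1\cap J_2$: at the first vertex with $J_1=[g+1,h]$, $J_2=[g,h-1]$; at the second with $J_1=[g+2,h]$, $J_2=[g+1,h-1]$, whose union is $[g+1,h]$ because $h\ge g+2$, and whose intersection is $[g+2,h-1]$, possibly empty. In other words,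
$$0\to I_{j+2}\to I_{j+1}^2\to I_j\to0\qquad(j\ge0)\tag{8}$$
is exact. Apply the exact functor $X$ and then $\mathrm{Hom}(-,N)$ to get the exact sequences
$$\mathrm{Ext}^i(X(I_{j+1})^2,N)\to\mathrm{Ext}^i(X(I_{j+2}),N)\to\mathrm{Ext}^{i+1}(X(I_j),N).\tag{9}$$

Let $m\in\mathcal V$. If $m=m^*$, then $m\le3$ and the vanishing holds for $i>b$ by definition of $b$. Otherwise take $q$ from the claim. If $m<q$, then again $m\le3$. If $m\ge q$, note that $q,q+1\le5$ lie in $\mathcal V$, so $\mathrm{Ext}^i(X(I_j),N)=0$ for $i>b$ and $j=q,q+1$. By (9) and induction this holds for all $j\ge q$, in particular for $j=m$. So $\mathrm{lAb}\,X(I_m)\le b$ for all $m$.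

**Step 6: $Q_m$.** This step proves $\mathrm{lAb}\,X(Q_m)\le b':=\max(\mathrm{lAb}\,S_a,\mathrm{lAb}\,S_b)$, finite by Theorem 3. The point is that a simple module always splits off. First, *some $\Omega^jX(Q_m)$ has $S_a$ or $S_b$ as a summand*:

* If $m=0$, then $X(Q_0)=S_a^d$.
* If $1\le m\le d$, then $L_d(Q_m)\cong V_{m-d}=0$, so $K^*=(0\rightrightarrows V_m)$ and $Y(K^*)=S_b^m$ is a summand of $\Omega X(Q_m)$ by Lemma 6.
* If $d<m\le2d$, then $X(\Phi Q_m)=X(Q_0)^{m-d}=S_a^{d(m-d)}$ is a summand of $\Omega^2X(Q_m)$ by (4).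
* If $m>2d$, then some $X(Q_a)$ with $a<m$ is a summand of $\Omega^2X(Q_m)$, by (4) and Lemma 11; use induction on $m$.

Now let $\mathrm{Ext}^i(X(Q_m),N)=0$ for $i\gg0$. Then $\mathrm{Ext}^i(S,N)=0$ for $i\gg0$, where $S=S_a$ or $S=S_b$. We show that this then holds for both simple modules.

* Suppose it holds for $S_b=X(I_0)$, so $0\in\mathcal V$. The interval $[-d,0]$ meets exactly one class twice and the other $d-1\ge1$ classes once. So $1\in\mathcal V$ by (7). Since $\Omega S_a\cong X(I_1)$, it holds for $S_a$.
* Suppose it holds for $S_a$. Then $1\in\mathcal V$ by (5). The interval $[-d,1]$ has $d+2$ elements, and the class of $1$ meets it exactly twice if $d\ge3$ (in $1-d$ and $1$); for $d=2$ it has four elements and each class meets it exactly twice. So $2\in\mathcal V$ by (7). For $I_0$ we have $T=0$, hence $r=0$, and $L_d=U^{d+1}$, hence $U_0=U$ and $s=0$. So (4) and (7) give $\Omega^2S_b\cong X(\Phi I_0)\cong X(I_2)\oplus X(I_1)^{d-1}$. As $1,2\in\mathcal V$, it holds for $S_b$.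

So $\mathrm{Ext}^i(S_a\oplus S_b,N)=0$ for $i\gg0$, hence for all $i>b'$. By induction on the length, $\mathrm{Ext}^i(M',N)=0$ for all $M'\in\mathrm{mod}A$ and all $i>b'$. In particular this holds for $M'=X(Q_m)$, and $\mathrm{lAb}\,X(Q_m)\le b'$.

**Step 7: assembling.** By Theorem 10, Steps 2, 3, 5 and 6 cover all indecomposable Kronecker modules. So $b_0=\max(b,b')$ can be used in Step 1, and $\mathrm{gAb}A\le b_0+3<\infty$. This proves part 2, and with it Theorem 4. $\square$
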